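# Convergent sequences in iterated ultrapowers of $\mathbb Z$ over a selective ultrafilter

## 1. The factorials tested by characters of $\mathbb Z$

Write $\mathbb T=\mathbb R/\mathbb Z$, and let $\|t\|$ be the distance from $t\in\mathbb T$ to $0$, so $\|t\|\le\frac12$. A homomorphism $\mathbb Z\to\mathbb T$ has the form $\varphi_\theta(j)=j\theta$ for some $\theta\in\mathbb T$. Let us say that integers $x_m$ tend to $0$ if $x_m\theta\to0$ in $\mathbb T$ for *every* $\theta$. Do the factorials $x_m=m!$ tend to $0$?

If $\theta=a/b$ is rational, then $m!\,\theta=0$ as soon as $m\ge b$. If $\theta=e=\sum_k 1/k!$, then modulo $1$ only the terms with $k>m$ survive, and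
$$m!\,e\equiv\sum_{j\ge1}\frac1{(m+1)\cdots(m+j)}\le\sum_{j\ge1}\frac1{(m+1)^j}=\frac1m\to0 .$$
So no rational $\theta$ notices the sequence, and neither does $e$. But take
$$\theta^*=\sum_{k\ge2}\frac{\lfloor k/2\rfloor}{k!},\qquad m!\,\theta^*\equiv\frac{\lfloor (m+1)/2\rfloor}{m+1}+\sum_{j\ge2}\frac{\lfloor (m+j)/2\rfloor}{(m+1)\cdots(m+j)}\pmod 1 .$$
The first term lies between $\frac12-\frac1{2(m+1)}$ and $\frac12$. The $j$-th term of the sum is at most $\frac12(m+1)^{-(j-1)}$, so the sum is at most $\frac1{2m}$. Hence $m!\,\theta^*\to\frac12$, and the factorials do not tend to $0$.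

The same can be done for any injective sequence of integers $(x_m)$, by nested arcs. Start with the closed arc $J_0=\mathbb T$. Given a closed arc $J_i$ of length $\ell>0$, choose $m_i>m_{i-1}$ with $|x_{m_i}|\ell\ge1$; this is possible because $|x_m|$ is unbounded along every tail. Multiplication by $x_{m_i}$ maps $J_i$ onto $\mathbb T$, so there is a closed arc $J_{i+1}\subseteq J_i$ of positive length on which $\|x_{m_i}\theta\|\ge\frac14$. A point $\theta\in\bigcap_iJ_i$ has $\|x_{m_i}\theta\|\ge\frac14$ for all $i$. So in $\mathbb Z$, with the weakest topology making all $\varphi_\theta$ continuous, no injective sequence tends to $0$.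

What happens if $\mathbb Z$ is replaced by a much larger group on which the characters $\varphi_\theta$ still act?

## 2. One nonstandard integer

Let $\omega^*$ be the set of non-principal ultrafilters on $\omega$, and fix $p\in\omega^*$. "For $p$-many $n$" means "for a set of $n$ belonging to $p$". For a sequence $(x_n)$ in a topological space, $x=p\text{-}\lim_nx_n$ means that $\{n:x_n\in V\}\in p$ for every neighborhood $V$ of $x$.

In $\mathbb T$, and in any compact Hausdorff space, every sequence has exactly one $p$-limit. For existence: if every point $t$ had an open neighborhood $V_t$ with $\{n:x_n\in V_t\}\notin p$, then a finite subcover would write $\omega$ as a finite union of sets outside $p$. Uniqueness follows from the Hausdorff property. In $\mathbb T$ the $p$-limit is additive, and it does not change when $(x_n)$ is altered off a set in $p$. For example, if $p$ contains the even numbers then $p\text{-}\lim_n \frac n2=0$ in $\mathbb T$, and otherwise it is $\frac12$.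

**Definition (ultrapower).** For an abelian group $G$, let $\mathsf{ult}_p(G)=G^\omega/{\equiv_p}$, where $f\equiv_pg$ iff $f(n)=g(n)$ for $p$-many $n$, with coordinatewise operation. We identify $g\in G$ with the class of the constant sequence $g$.

*Example.* Let $\nu=[\mathrm{id}]\in\mathsf{ult}_p(\mathbb Z)$ be the class of $n\mapsto n$. If $k\ne0$, then $kn=j$ for at most one $n$, so $k\nu\ne j$ for every $j\in\mathbb Z$. Thus $1$ and $\nu$ are independent.

A character $\varphi_\theta$ extends to $\mathsf{ult}_p(\mathbb Z)$ by $\overline{\varphi_\theta}([f])=p\text{-}\lim_nf(n)\theta$. Put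
$$\lambda_p(\theta)=\overline{\varphi_\theta}(\nu)=p\text{-}\lim_n n\theta .$$
This is a homomorphism $\lambda_p:\mathbb T\to\mathbb T$, and nothing says it is continuous. Now test the sequence $m!\,\nu$. Since $\overline{\varphi_\theta}(m!\,\nu)=m!\,\lambda_p(\theta)$, everything depends on the image of $\lambda_p$. If $\lambda_p$ is onto, choose $\theta$ with $\lambda_p(\theta)=\theta^*$; then $m!\,\nu$ does not tend to $0$. If instead $\lambda_p$ takes only rational values, then $m!\,\lambda_p(\theta)\to0$ for every $\theta$. Both cases occur, as Sections 4 and 5 show: the behavior depends on $p$.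

## 3. Iterated ultrapowers and the four statements

Let $\Gamma$ be an abelian group; the case to keep in mind is $\Gamma=\mathbb Z$.

**Definition (iterated ultrapowers).** Put $\mathsf{ult}^0_p(\Gamma)=\Gamma$ and $\mathsf{ult}_p^{\alpha+1}(\Gamma)=\mathsf{ult}_p(\mathsf{ult}_p^\alpha(\Gamma))$. For limit $\alpha$, and also for $\alpha=\omega_1$, let $\mathsf{ult}_p^\alpha(\Gamma)=\bigcup_{\beta<\alpha}\mathsf{ult}_p^\beta(\Gamma)$, the direct limit along the embeddings by constants. We write $U_\alpha=\mathsf{ult}_p^\alpha(\Gamma)$ and $U=\mathsf{ult}_p^{\omega_1}(\Gamma)$.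

Every $f:\omega\to U$ takes its values in some $U_\alpha$ with $\alpha<\omega_1$, because a countable set of countable ordinals is bounded in $\omega_1$. Then $f$ has a class, written $[f]_\alpha\in U_{\alpha+1}$.

*Example: the class depends on $\alpha$.* Let $f=\mathrm{id}:\omega\to\mathbb Z$. Then $[f]_0=\nu\in U_1$, which sits in $U_2$ as the constant sequence $\nu$. On the other hand $[f]_1\in U_2$ is the class of $n\mapsto n\in\mathbb Z\subseteq U_1$. Since $n\ne\nu$ in $U_1$ for every $n$, we get $[f]_0\neq[f]_1$.

**Definition (extended characters).** Each $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$ extends to $\overline\varphi\in\mathrm{Hom}(U,\mathbb T)$ by $\overline\varphi\restriction\Gamma=\varphi$,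
$$\overline\varphi([f]_\alpha)=p\text{-}\lim_n\overline\varphi(f(n))\qquad(f:\omega\to U_\alpha), \tag{1}$$
and unions at limit stages. By the properties of $p$-limits, (1) does not depend on the representative $f$, is additive, and agrees with the old value on constants, so the recursion is consistent.

In the example, $\overline\varphi([f]_0)=\overline\varphi([f]_1)$ for all $\varphi$: no character separates these two elements. So we must pass to a quotient.

**Definition (the group).** Let $\tau_{\overline{\text{Bohr}}}$ be the weakest topology on $U$ making all $\overline\varphi$ continuous, let $K=\bigcap_\varphi\ker\overline\varphi$, and let $\mathsf{Ult}_p^{\omega_1}(\Gamma)=U/K$ with the quotient topology, again denoted $\tau_{\overline{\text{Bohr}}}$.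

Each $\overline\varphi$ is constant on cosets of $K$ and so induces $\tilde\varphi:U/K\to\mathbb T$. The subbasic sets $\overline\varphi^{-1}(V)$ are unions of cosets of $K$, so all open sets of $U$ are. Hence the quotient topology is the weakest topology making all $\tilde\varphi$ continuous. It is Hausdorff, since the $\tilde\varphi$ separate points of $U/K$, and
$$x_n\to x\iff\tilde\varphi(x_n)\to\tilde\varphi(x)\ \text{ for every }\varphi\in\mathrm{Hom}(\Gamma,\mathbb T). \tag{2}$$

A *non-trivial convergent sequence* is a convergent sequence that is not eventually constant. An ultrafilter $p\in\omega^*$ is **selective** if for every partition $\{A_n:n\in\omega\}$ of $\omega$ with all $A_n\notin p$ there is $S\in p$ with $|S\cap A_n|\le1$ for all $n$. Examples are in Section 5.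

The paper "Countably compact groups without non-trivial convergent sequences" by Michael Hrušák, Jan van Mill, Ulises Ariet Ramos-García and Saharon Shelah (arXiv:2006.12675, 2020) is the source of this question: if $p$ is selective, does $\mathsf{Ult}_p^{\omega_1}(\mathbb Z)$ contain no non-trivial convergent sequence? The answer is yes, it contains none. To state what we prove, consider two closure properties of a subgroup $M\le U$:

* (N1) if $f:\omega\to U_\alpha$ and $\alpha<\beta<\omega_1$, then $[f]_\alpha-[f]_\beta\in M$;
* (N2) if $f:\omega\to U_\alpha$ and $f(n)\in M$ for $p$-many $n$, then $[f]_\alpha\in M$.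

By (1), $K$ has both. The intersection $N$ of all subgroups with (N1) and (N2) has both again ($U$ is one such subgroup), so $N$ is the least such subgroup, and $N\le K$.

**Theorem A.** If $p$ is selective and $\Gamma$ is any abelian group (in particular $\Gamma=\mathbb Z$), then $\mathsf{Ult}_p^{\omega_1}(\Gamma)$ contains no non-trivial convergent sequence.

**Theorem B.** If $p$ is selective, $\Gamma$ is torsion-free (e.g. $\Gamma=\mathbb Z$), and $(x^k_m)_{m\in\omega}$, $k\in\omega$, are injective sequences in $\mathsf{Ult}_p^{\omega_1}(\Gamma)$, then there is one $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$ such that for every $k$ the set $\{\overline\varphi(x^k_m):m\in\omega\}$ is dense in $\mathbb T$. (On the quotient, $\overline\varphi$ means the induced map $\tilde\varphi$.)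

**Theorem C.** If $p$ is selective, then $K=N$, the least subgroup of $\mathsf{ult}_p^{\omega_1}(\Gamma)$ satisfying (N1) and (N2).

**Theorem D (in ZFC).** There is $p\in\omega^*$ such that $\mathsf{Ult}_p^{\omega_1}(\mathbb Z)$ contains a non-trivial convergent sequence.

We use the following textbook facts.

* $\mathbb T$ is divisible, so homomorphisms into $\mathbb T$ extend from subgroups, and $\mathrm{Hom}(\Gamma,\mathbb T)$ separates the points of $\Gamma$.
* $\mathrm{Hom}(H,\mathbb T)$ with pointwise convergence is compact Hausdorff, being closed in $\mathbb T^H$. Restriction to a subgroup is continuous, and surjective by divisibility. If $E$ is generated by $b_1,\dots,b_d$, then the sets $\{h:\|h(b_i)-h_0(b_i)\|<\varepsilon\text{ for all }i\}$ form a neighborhood base at $h_0$ in $\mathrm{Hom}(E,\mathbb T)$, because $\|h(\sum c_ib_i)-h_0(\sum c_ib_i)\|\le\varepsilon\sum|c_i|$ there.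
* *Duality.* For $w\in\mathbb Z^N$ and $t\in\mathbb T^N$ put $w\cdot t=\sum w_it_i\in\mathbb T$, and let $\perp$ denote annihilators for this pairing. If $R\le\mathbb Z^N$ then $R^{\perp\perp}=R$; if $W\le\mathbb T^N$ then $W^{\perp\perp}=\overline W$. For example, $(2\mathbb Z)^\perp=\{0,\frac12\}$ and $\{0,\frac12\}^\perp=2\mathbb Z$.

## 4. An ultrafilter for which $m!\,\nu\to0$: proof of Theorem D

By Section 2 we want $p$ such that $\lambda_p$ takes only rational values.

**Step 1: a target homomorphism.** Since $\mathbb Q/\mathbb Z$ is divisible, the identity of $\mathbb Q/\mathbb Z$ extends to a homomorphism $\pi:\mathbb T\to\mathbb Q/\mathbb Z\subseteq\mathbb T$. We shall find $p$ with $\lambda_p=\pi$.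

**Step 2: on finitely many points, $\pi$ is approximated by integers.** Let $\theta_1,\dots,\theta_r\in\mathbb T$ and $\varepsilon>0$. We claim that $\|m\theta_i-\pi(\theta_i)\|<\varepsilon$ for all $i$, for infinitely many $m\in\omega$. If $w\in\mathbb Z^r$ and $\sum w_i\theta_i=0$, then $\sum w_i\pi(\theta_i)=\pi(\sum w_i\theta_i)=0$. So $(\pi(\theta_1),\dots,\pi(\theta_r))$ lies in the double annihilator of the cyclic group generated by $(\theta_1,\dots,\theta_r)$, which by duality is its closure. This gives $m_0\in\mathbb Z$ with $\|m_0\theta_i-\pi(\theta_i)\|<\varepsilon/2$ for all $i$. By compactness of $\mathbb T^r$, infinitely many of the points $k(\theta_1,\dots,\theta_r)$, $k\in\omega$, lie within $\varepsilon/4$ coordinatewise of one point. Taking differences with the first of them yields infinitely many $k>0$ with $\|k\theta_i\|\le\varepsilon/2$ for all $i$. The numbers $m_0+k$, for all large such $k$, are as claimed.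

**Step 3: the ultrafilter.** The sets $S(\Theta,\varepsilon)=\{m\in\omega:\|m\theta-\pi(\theta)\|<\varepsilon\text{ for all }\theta\in\Theta\}$, with $\Theta\subset\mathbb T$ finite and $\varepsilon>0$, are infinite by Step 2. They are downward directed, since $S(\Theta\cup\Theta',\min(\varepsilon,\varepsilon'))\subseteq S(\Theta,\varepsilon)\cap S(\Theta',\varepsilon')$. So together with the cofinite sets they have the finite intersection property, and some $p\in\omega^*$ contains them all. For this $p$ we have $\lambda_p(\theta)=p\text{-}\lim_n n\theta=\pi(\theta)$ for every $\theta$.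

**Step 4: the sequence.** Let $x_m=m!\,\nu$. Then $\overline{\varphi_\theta}(x_m)=m!\,\pi(\theta)$, which is $0$ for all large $m$ because $\pi(\theta)$ is rational. By (2), $x_m+K\to0$. For $\theta=\frac1{2\,m!}$ we get $\overline{\varphi_\theta}(x_m)=\frac12$, so $x_m\notin K$ for every $m$. In a Hausdorff space, a sequence of non-zero elements converging to $0$ is not eventually constant. So $(x_m+K)$ is a non-trivial convergent sequence. $\blacksquare$

In particular, a proof of the statement in Theorem A must use some property of $p$.

## 5. Selective ultrafilters, and $m!\,\nu$ once more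

*Examples.* If $p$ is selective and $\omega$ is partitioned into finite intervals, then $p$ contains a set with at most one point in each, since finite sets are not in $p$. For a non-selective ultrafilter, take any $p\in\omega^*$ and let $p\otimes p$ on $\omega\times\omega$ consist of the sets $A$ such that for $p$-many $a$ the section $\{b:(a,b)\in A\}$ is in $p$. No column $\{a\}\times\omega$ is in $p\otimes p$. A set meeting each column in at most one point has finite sections, so it is not in $p\otimes p$ either. (Transfer to $\omega$ by a bijection.)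

**Lemma 1 (diagonal sets).** If $p$ is selective and $B_n\in p$ for $n\in\omega$, there is $A\in p$ such that $m\in B_n$ whenever $n<m$ and $n,m\in A$.

*Proof.* We first find $S\in p$ almost contained in every $B_n$, and then thin it out.

Put $C_{-1}=\omega$ and $C_n=\bigcap_{i\le n}B_i\setminus\{0,\dots,n\}$. Then $C_n\in p$, and the $C_n$ decrease to $\emptyset$. The sets $D_n=C_{n-1}\setminus C_n$, $n\in\omega$, partition $\omega$, and $D_n\notin p$ since it is disjoint from $C_n\in p$. Let $S\in p$ satisfy $|S\cap D_n|\le1$ for all $n$. Then $S\setminus C_n=S\cap(D_0\cup\dots\cup D_n)$ is finite for every $n$.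

Choose $0=g(0)<g(1)<\cdots$ with $S\setminus C_{g(k)}\subseteq[0,g(k+1))$. Selectivity applied to the intervals $I_k=[g(k),g(k+1))$ gives $T\in p$ with $|T\cap I_k|\le1$ for all $k$. Let $A\in p$ be the intersection of $S\cap T$ with whichever of $\bigcup_kI_{2k}$, $\bigcup_kI_{2k+1}$ is in $p$. Let $n<m$ be in $A$, with $n\in I_k$ and $m\in I_l$. Then $l\neq k$, so $l>k$, and by parity $l\ge k+2$. So $m\ge g(k+2)$, and since $m\in S$ the choice of $g$ gives $m\in C_{g(k+1)}$. As $n\le g(k+1)$, we get $m\in C_{g(k+1)}\subseteq C_n\subseteq B_n$. $\square$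

**The sequence $m!\,\nu$ for selective $p$, by hand.** We show that $\lambda_p$ is onto, so that $m!\,\nu$ does not tend to $0$. Apply Lemma 1 with $B_n=\{m:m\ge2^{n+1}n\}$ and remove $0$; this gives $A=\{a_0<a_1<\cdots\}\in p$ with $a_{i+1}\ge2^{a_i+1}a_i\ge2^{i+1}a_i$, since $a_i\ge i$. Let $t\in\mathbb T$. We build nested closed arcs $J_i$ with center $c_i$, where $a_ic_i=t$, and radius $2^{-i-1}/a_i$; on $J_i$ we have $\|a_i\theta-t\|\le2^{-i-1}$. Given $J_i$, the solutions $c$ of $a_{i+1}c=t$ are spaced $1/a_{i+1}$ apart, so one of them, $c_{i+1}$, is within $\frac1{2a_{i+1}}$ of $c_i$. Then $J_{i+1}\subseteq J_i$, because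
$$\frac1{2a_{i+1}}+\frac{2^{-i-2}}{a_{i+1}}\le\frac1{a_{i+1}}\le\frac{2^{-i-1}}{a_i}.$$
For $\theta\in\bigcap_iJ_i$ we have $a_i\theta\to t$. Since $A\in p$ and $p$ is non-principal, $p\text{-}\lim_nn\theta=t$, that is, $\lambda_p(\theta)=t$.

So a prescribed value at the limit $\nu$ can be arranged through infinitely many promises "$a_i\theta$ is close to $t$". They could be kept because the $a_i$ are sparse, and they were useful because $\{a_i:i\in\omega\}\in p$.

## 6. Extending homomorphisms is free, respecting limits is not

Let $(z_m)$ be an injective sequence in $U/K$. To show $z_m\not\to0$ we need one $\varphi$ with $\tilde\varphi(z_m)\not\to0$.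

The first thing to try is the nested-arc argument of Section 1 for homomorphisms defined on subgroups of $U/K$. Since $\mathbb T$ is divisible, homomorphisms can be extended step by step, and at each step some $z_m$ can be sent away from $0$ (Lemma 4 below). This produces a homomorphism $h$ with $h(z_m)\not\to0$. But $h$ need not have the form $\tilde\varphi$. Already on $\mathsf{ult}_p(\mathbb Z)$, let $h(1)=0$ and $h(\nu)=\frac12$, which is legitimate since $1$ and $\nu$ are independent, and extend. If $h=\overline\varphi$ then $\varphi=h\restriction\mathbb Z=0$, so $\overline\varphi=0$, contradicting $h(\nu)=\frac12$. What is missing is $h(x)=p\text{-}\lim_n h(f(n))$ whenever $x$ is "the limit of" $f$.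

So add promises, as in Section 5. Restrict to a countable subgroup. At stage $i$ choose an index $a_i$, and promise that $h(f_x(a_i))$ is within $2^{-i}$ of $h(x)$ for the first few limit elements $x$, where $f_x$ is a sequence with limit $x$. There are two problems.

The first is consistency: can such a promise be made compatible with all earlier ones? It will turn out that $p$-many indices $a_i$ are admissible at each stage, for every ultrafilter $p$; this is Lemma 3 together with Step 2 of Section 10.

The second problem is the point where the attempt stops. The promises say something about $p$-limits only if $\{a_0,a_1,\dots\}\in p$. The set of admissible $a_i$ depends on the earlier choices, and choosing the $a_i$ one after another gives no control over membership in $p$. Indeed, two runs of the construction can be made to use disjoint sets of indices (each admissible set is infinite), and at most one of these is in $p$. By Theorem D, for some $p$ the desired conclusion is false.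

The way out is not to commit to the indices. We first decide, for every finite set $s\subset\omega$, what the construction would have done had the indices chosen so far been the elements of $s$. For each $n$ only finitely many $s$ have all their elements $\le n$, so the indices admissible after *all* of them form one set $B_n\in p$. Lemma 1 then gives $A\in p$ for which the run using exactly the indices in $A$ is admissible at every stage.

## 7. $p$-limit groups

The phrase "$x$ is the limit of $f$" should define an operation. On $U$ it does not, because $[f]_\alpha$ depends on $\alpha$. On $U/K$ and $U/N$ it does. We isolate what we need, and treat both quotients at once.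

**Definition.** A *$p$-limit group over $\Gamma$* is an abelian group $G$ with homomorphisms $\iota:\Gamma\to G$ and $L:\mathsf{ult}_p(G)\to G$ and a function $\rho:G\to\omega_1$ such that

* (L1) $L([\mathrm{const}\ g])=g$ for $g\in G$;
* (L2) $\rho(x)=0$ implies $x\in\iota(\Gamma)$; and if $\rho(x)>0$, there is $f_x:\omega\to\{y:\rho(y)<\rho(x)\}$ with $L([f_x])=x$ (we fix one such $f_x$ for each $x$);
* (L3) for every $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$ there is $\tilde\varphi\in\mathrm{Hom}(G,\mathbb T)$ with $\tilde\varphi\circ\iota=\varphi$ and $\tilde\varphi(L([g]))=p\text{-}\lim_n\tilde\varphi(g(n))$ for all $g:\omega\to G$.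

By (L3), $\iota$ is injective, as $\mathrm{Hom}(\Gamma,\mathbb T)$ separates points.

*Example.* Let $\Gamma$ be finite. Every $f:\omega\to\Gamma$ is constant on a set in $p$, so $\mathsf{ult}_p(\Gamma)=\Gamma$. Then $G=\Gamma$ with $\iota=L=\mathrm{id}$, $\rho=0$, $\tilde\varphi=\varphi$ is a $p$-limit group.

**Lemma 2.** If $M\le K$ satisfies (N1) and (N2), then $G=U/M$ is a $p$-limit group over $\Gamma$, with $\tilde\varphi$ induced by $\overline\varphi$. In particular this holds for $M=K$ and $M=N$.

*Proof.* *The map $L$.* Given $g:\omega\to G$, choose a lift $f:\omega\to U_\alpha$ of $g$ for some $\alpha<\omega_1$, and put $L([g])=[f]_\alpha+M$. To see that this is well defined, let $g\equiv_pg'$ have lifts $f:\omega\to U_\alpha$ and $f':\omega\to U_{\alpha'}$, and let $\beta\ge\alpha,\alpha'$. By (N1), $[f]_\alpha-[f]_\beta\in M$ and $[f']_{\alpha'}-[f']_\beta\in M$ (trivially if the indices coincide). For $p$-many $n$ we have $g(n)=g'(n)$, so $f(n)-f'(n)\in M$, and (N2) gives $[f]_\beta-[f']_\beta=[f-f']_\beta\in M$. Hence $[f]_\alpha+M=[f']_{\alpha'}+M$. Lifting two sequences into a common $U_\beta$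 shows that $L$ is a homomorphism. (L1) holds since $[\mathrm{const}\ x]_\alpha=x$.

*The characters.* Let $\iota$ be induced by $\Gamma\subseteq U$. As $M\le K$, $\overline\varphi$ induces $\tilde\varphi$ on $G$. Clearly $\tilde\varphi\circ\iota=\varphi$, and for $g$ with lift $f$, (1) gives $\tilde\varphi(L([g]))=\overline\varphi([f]_\alpha)=p\text{-}\lim\overline\varphi(f(n))=p\text{-}\lim\tilde\varphi(g(n))$. This is (L3).

*The rank.* Let $\rho(x)$ be the least $\alpha$ with $x\in(U_\alpha+M)/M$. It is $0$ or a successor, since $U_\alpha$ is a union at limits. If $\rho(x)=0$ then $x\in\iota(\Gamma)$. If $\rho(x)=\alpha+1$, then $x=[f]_\alpha+M$ for some $f:\omega\to U_\alpha$. Put $f_x(n)=f(n)+M$; it has rank $\le\alpha$, and $L([f_x])=x$. $\square$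

*Example.* In $G=U/K$ with $\Gamma=\mathbb Z$, the image of $\nu$ has rank at most $1$, and $L$ sends the class of $n\mapsto\iota(n)$ to it.

## 8. Promises about limits can be kept for $p$-many indices

The next lemma says that homomorphisms can be prescribed on a finitely generated group $E$ while making the $n$-th terms of finitely many sequences $v_j$ almost $0$, for $p$-many $n$, provided the classes of the $v_j$ are unrelated to $E$ in the ultrapower.

*Example.* Let $H=E=\mathbb Z$ and $v(n)=n$. Here $E\cap\langle\nu\rangle=0$. The lemma says that near a given $\theta_0$ there is $\theta$ with $n\theta$ almost $0$. This is clear for large $n$, as multiples of $\frac1n$ come within $\frac1{2n}$ of $\theta_0$.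

**Lemma 3.** Let $p\in\omega^*$, let $H$ be an abelian group, and let $E\le H$ be generated by $b_1,\dots,b_d$. Let $v_1,\dots,v_r:\omega\to H$, let $F\le\mathsf{ult}_p(H)$ be generated by $[v_1],\dots,[v_r]$, and suppose $E\cap F=0$ in $\mathsf{ult}_p(H)$. Let $h_0\in\mathrm{Hom}(E,\mathbb T)$ and $\varepsilon>0$. Then for $p$-many $n$ there is $h\in\mathrm{Hom}(H,\mathbb T)$ with $\|h(b_i)-h_0(b_i)\|<\varepsilon$ and $\|h(v_j(n))\|<\varepsilon$ for all $i,j$.

*Proof.* **Step 1: translate to $\mathbb T^{d+r}$.** The values a homomorphism can take on finitely many elements are governed by their integer relations. Put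
$$R=\Big\{(c,c')\in\mathbb Z^{d+r}:\sum c_ib_i+\sum c'_j[v_j]=0\Big\},\qquad R_n=\Big\{(c,c'):\sum c_ib_i+\sum c'_jv_j(n)=0\Big\}.$$
For each $w\in\mathbb Z^{d+r}$, by definition of the ultrapower,
$$w\in R\iff w\in R_n\text{ for }p\text{-many }n. \tag{3}$$
The subgroup of $H$ generated by $b_1,\dots,b_d,v_1(n),\dots,v_r(n)$ is $\mathbb Z^{d+r}/R_n$, so its homomorphisms to $\mathbb T$ correspond to points of $R_n^\perp$; all of them extend to $H$. Hence
$$\{(h(b_1),\dots,h(b_d),h(v_1(n)),\dots,h(v_r(n))):h\in\mathrm{Hom}(H,\mathbb T)\}=R_n^\perp .$$
So we must show that for $p$-many $n$ some point of $R_n^\perp$ is within $\varepsilon$ of $t=(h_0(b_1),\dots,h_0(b_d),0,\dots,0)$ in every coordinate.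

**Step 2: the target satisfies the relations in $R$.** Here the hypothesis enters. If $(c,c')\in R$, then $\sum c_ib_i=-\sum c'_j[v_j]\in E\cap F=0$, so $(c,c')\cdot t=h_0(\sum c_ib_i)=0$. Thus $t\in R^\perp$.

**Step 3: limits of points of $R_n^\perp$ are dense in $R^\perp$.** The issue is that $R$ has infinitely many non-members $w$, and (3) handles one $w$ at a time; duality takes care of this. Let
$$W=\{p\text{-}\lim_n s_n:\ s_n\in R_n^\perp\text{ for all }n\}\le\mathbb T^{d+r},$$
a subgroup because $p$-limits are additive. We claim $W^\perp\subseteq R$. Let $w\notin R$. By (3), $w\notin R_n=R_n^{\perp\perp}$ for $p$-many $n$. For these $n$ the set $\{w\cdot s:s\in R_n^\perp\}$ is a non-trivial subgroup of $\mathbb T$, and it contains an element of norm at least $\frac14$, by repeated doubling: if $0<\|u\|<\frac14$ then $\|2u\|=2\|u\|$. Choose $s_n\in R_n^\perp$ with $\|w\cdot s_n\|\ge\frac14$ for these $n$, and $s_n=0$ for the others. Then $w\cdot p\text{-}\lim s_n=p\text{-}\lim w\cdot s_n$ has norm at least $\frac14$, so $w\notin W^\perp$. This proves the claim, and $\overline W=W^{\perp\perp}\supseteq R^\perp\ni t$.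

**Step 4: conclude.** By Step 3, some $p\text{-}\lim s_n$ with $s_n\in R_n^\perp$ is within $\varepsilon/2$ of $t$ in every coordinate. For $p$-many $n$, $s_n$ is within $\varepsilon/2$ of this limit in every coordinate, hence within $\varepsilon$ of $t$. By Step 1 each such $s_n$ comes from an $h$ as required. $\square$

## 9. Moving a term of an injective sequence away from $0$

This is the group version of one nested-arc step from Section 1. The pair ($E$, open set $O\subseteq\mathrm{Hom}(E,\mathbb T)$) plays the role of the arc; for $E=\mathbb Z$, an open set of homomorphisms is an open set of $\theta$'s.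

**Lemma 4.** Let $H$ be an abelian group, $E\le H$ finitely generated, $O\subseteq\mathrm{Hom}(E,\mathbb T)$ non-empty open, $(x_m)$ an injective sequence in $H$, and $M\in\omega$.

(a) There are $m\ge M$, a finitely generated $E'\le H$ with $E\cup\{x_m\}\subseteq E'$, and a non-empty open $O'\subseteq\mathrm{Hom}(E',\mathbb T)$ such that every $h\in O'$ satisfies $h\restriction E\in O$ and $\|h(x_m)\|>\frac15$.

(b) If $H$ is torsion-free and $V\subseteq\mathbb T$ is a non-empty open arc, the same holds with "$h(x_m)\in V$" in place of "$\|h(x_m)\|>\frac15$".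

*Proof.* The conditions on $h$ are open in $\mathrm{Hom}(E',\mathbb T)$. So it suffices to find $m\ge M$, $E'$ and a *single* $h\in\mathrm{Hom}(E',\mathbb T)$ satisfying them; $O'$ is then the set of all $h$ that do.

**Observation 1 (new elements).** Let $x\notin E$ have order $c\in\{2,3,\dots,\infty\}$ modulo $E$, and let $h_0\in O$. An extension of $h_0$ to $E+\langle x\rangle$ can take at $x$ any value if $c=\infty$, and any value $t$ with $ct=h_0(cx)$ if $c<\infty$. In the second case the admissible values form a coset of $\frac1c\mathbb Z/\mathbb Z$, so they are spaced $\frac1c$ apart.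

**Observation 2 (old elements).** If $x_m\in E$ for all $m\ge M$, then for every $t\in\mathbb T$ there are $m\ge M$ and $h\in O$ with $h(x_m)=t$. To see this, write $E=\mathbb Z^d\oplus\Phi$ with $\Phi$ finite, and fix $h_0\in O$. As $O$ is open, there is $\delta\in(0,\frac12]$ such that $h_0+\chi\in O$ whenever $\chi$ vanishes on $\Phi$ and maps the basis vectors of $\mathbb Z^d$ to elements of norm $<\delta$. By injectivity and finiteness of $\Phi$, the $\mathbb Z^d$-components of the $x_m$, $m\ge M$, are unbounded. So some $x_m$ with $m\ge M$ has an $i$-th coordinate $a$ with $|a|\delta>1$. Let $\chi$ be non-zero only on the $i$-th basis vector, with value $u$, $\|u\|<\delta$. Then $\chi(x_m)=au$ covers an arc of length $2|a|\delta>1$, that is, all of $\mathbb T$, as $u$ varies. So $h_0(x_m)+\chi(x_m)$ takes every value.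

**Part (a).** If some $x_m$ with $m\ge M$ is not in $E$, use Observation 1 with $E'=E+\langle x_m\rangle$. The closed arc $[\frac14,\frac34]$ has length $\frac12\ge\frac1c$, so it contains an admissible value, of norm at least $\frac14>\frac15$. Otherwise use Observation 2 with $t=\frac12$ and $E'=E$.

**Part (b).** Let $k_0$ be an integer with $k_0>1/\mathrm{length}(V)$. If some $x_m$ with $m\ge M$ has order $>k_0$ (possibly $\infty$) modulo $E$, then Observation 1 gives a value in $V$, since the spacing of admissible values is less than the length of $V$. Otherwise all $x_m$ with $m\ge M$ lie in $E_1=\{x\in H:k_0!\,x\in E\}$. As $H$ is torsion-free, multiplication by $k_0!$ is injective, so $E_1\cong k_0!\,E_1\le E$ is finitely generated. Apply Observation 2 to $E_1$, the set $\{h\in\mathrm{Hom}(E_1,\mathbb T):h\restriction E\in O\}$ (open, and non-empty by divisibility), and some $t\in V$. Take $E'=E_1$. $\square$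

*Remark.* Part (a) cannot ask for values near $\frac12$: if $c=2$ and $h_0(2x)=\frac12$, then $x$ can only take the values $\frac14,\frac34$. Part (b) fails with torsion: in a group of exponent $2$ all values lie in $\{0,\frac12\}$.

## 10. The character built along a set in $p$

**Theorem 5.** Let $p$ be selective and let $G$ be a $p$-limit group over $\Gamma$. Let $E_*\le G$ be finitely generated, $O_*\subseteq\mathrm{Hom}(E_*,\mathbb T)$ non-empty open, and let $(x^k_m)_m$, $k<\kappa\le\omega$, be injective sequences in $G$. Then there is $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$ with $\tilde\varphi\restriction E_*\in O_*$ and $\limsup_m\|\tilde\varphi(x^k_m)\|\ge\frac15$ for all $k<\kappa$. If $G$ is torsion-free, we can also get that $\{\tilde\varphi(x^k_m):m\in\omega\}$ is dense in $\mathbb T$ for all $k<\kappa$.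

*Proof.* **Step 1: reduce to a countable subgroup.** This makes the list of limit elements countable. Starting from the subgroup generated by $E_*$ and all $x^k_m$, repeatedly adjoin all $f_x(n)$ for elements $x$ with $\rho(x)>0$ already present, and take the union after $\omega$ steps. This gives a countable subgroup $H\le G$ containing $E_*$ and all $x^k_m$, with $f_x(n)\in H$ whenever $x\in H$, $\rho(x)>0$ and $n\in\omega$. Enumerate $H=\{y_0,y_1,\dots\}$, possibly with repetitions. Put $X_i=\{y_j:j\le i,\ \rho(y_j)>0\}$, and let $(V_j)_{j\in\omega}$ be a base of $\mathbb T$ consisting of non-empty open arcs.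

**Step 2: conditions, and admissible indices form a set in $p$.** This settles the consistency problem of Section 6. A *condition* is a pair $q=(E,O)$ with $E\le H$ finitely generated and $O\subseteq\mathrm{Hom}(E,\mathbb T)$ non-empty open. For example, if $\iota(1)\in H$ with $\Gamma=\mathbb Z$, then $E=\langle\iota(1)\rangle$ together with an open arc for $h(\iota(1))$ is a condition. For $i\in\omega$ put
$$B(q,i)=\big\{n:\exists h\in\mathrm{Hom}(H,\mathbb T)\ \ h\restriction E\in O\text{ and }\|h(f_x(n)-x)\|<2^{-i}\text{ for all }x\in X_i\big\}.$$
We claim that $B(q,i)\in p$. Let $E^+=E+\langle X_i\rangle$ and extend some element of $O$ to $h_0\in\mathrm{Hom}(E^+,\mathbb T)$. For $x\in X_i$ let $v_x(n)=f_x(n)-x\in H$, and let $F\le\mathsf{ult}_p(H)\le\mathsf{ult}_p(G)$ be generated by the classes $[v_x]$. By (L1) and (L2), $L([v_x])=L([f_x])-x=0$, so $L$ vanishes on $F$. On the other hand $L$ is the identity on constants, in particular on $E^+$. So an element $e\in E^+\cap F$ satisfies $e=L(e)=0$, that is, $E^+\cap F=0$. Choose generators of $E^+$ that include generators of $E$, and $\varepsilon\le2^{-i}$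 so small that every element of $\mathrm{Hom}(E,\mathbb T)$ within $\varepsilon$ of $h_0$ on these generators of $E$ lies in $O$. Lemma 3 for $E^+$, $F$, $h_0$, $\varepsilon$ says that $p$-many $n$ belong to $B(q,i)$.

In the case $x=\nu$ this argument reads as follows: if $c_0+c_1\nu+c'(n-\nu)=0$ in $G$ for $p$-many $n$, then applying $L$ gives $c_0+c_1\nu=0$. So the promise "$n$ close to $\nu$" interferes with nothing already decided about $1$ and $\nu$.

**Step 3: one step of the construction.** Given an admissible index $n$, we extend the condition so that it includes the promise at $n$, decides $y_i$, and moves the given sequences. Let $n\in B(q,i)$, $q=(E,O)$. We claim there is a condition $q'=(E',O')$ with $E\cup\{y_i\}\cup X_i\cup\{f_x(n):x\in X_i\}\subseteq E'$ such that every $h\in\overline{O'}$ satisfies: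

1. $h\restriction E\in O$, and $\|h(f_x(n))-h(x)\|\le2^{-i}$ for $x\in X_i$;
2. for every $k\le i$ with $k<\kappa$ there is $m\ge i$ with $x^k_m\in E'$ and $\|h(x^k_m)\|\ge\frac15$;
3. if $G$ is torsion-free: for all $k,j\le i$ with $k<\kappa$ there is $m$ with $x^k_m\in E'$ and $h(x^k_m)\in\overline{V_j}$.

In (2) and (3), $m$ does not depend on $h$. To prove the claim, let $E_1$ be generated by $E$, $y_i$, $X_i$ and the $f_x(n)$, $x\in X_i$, and let $O_1$ be the set of $h\in\mathrm{Hom}(E_1,\mathbb T)$ with $h\restriction E\in O$ and $\|h(f_x(n)-x)\|<2^{-i}$ for $x\in X_i$. It is open, and it is non-empty because $n\in B(q,i)$. Starting from $(E_1,O_1)$, apply Lemma 4(a) in $H$ once for each $k\le i$ with $k<\kappa$, to the sequence $(x^k_m)_m$ with $M=i$. If $G$ is torsion-free, apply also Lemma 4(b) once for each pair $k,j\le i$ with $k<\kappa$, with $V=V_j$. Each application preserves what was achieved before, since the new homomorphisms restrict to old ones. We end with $(E_2,O_2)$. As $\mathrm{Hom}(E_2,\mathbb T)$ is compact Hausdorff, hence regular, there is a non-empty open $O'$ with $\overline{O'}\subseteq O_2$.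 Put $E'=E_2$. Then (1)–(3) hold on $\overline{O'}$. For all $q,i$ and $n\in B(q,i)$ fix one such $q'=e(q,i,n)$.

**Step 4: all runs at once, and a run whose indices lie in $p$.** This settles the second problem of Section 6. Define conditions $q_s$ for all finite $s\subset\omega$ by recursion on $|s|$. Put $q_\emptyset=(E_*,O_*)$. If $s\ne\emptyset$, let $n=\max s$, $s'=s\setminus\{n\}$, $i=|s'|$, and
$$q_s=e(q_{s'},i,n)\ \text{ if }n\in B(q_{s'},i),\qquad q_s=q_{s'}\ \text{ otherwise.}$$
Put $B_n=\bigcap_{s\subseteq\{0,\dots,n\}}B(q_s,|s|)$. This is a finite intersection of sets in $p$, by Step 2, so $B_n\in p$. By Lemma 1 there is $A\in p$ with $m\in B_n$ whenever $n<m$ are in $A$. Intersecting with $B(q_\emptyset,0)\in p$, we may assume $A\subseteq B(q_\emptyset,0)$. Since $p$ is non-principal, $A$ is infinite; write $A=\{a_0<a_1<\cdots\}$ and $s_i=\{a_0,\dots,a_{i-1}\}$. Then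
$$a_i\in B(q_{s_i},i)\qquad\text{for all }i.$$
For $i=0$ this is $A\subseteq B(q_\emptyset,0)$. For $i>0$ we have $a_i\in B_{a_{i-1}}$, and $s_i\subseteq\{0,\dots,a_{i-1}\}$ is one of the sets over which $B_{a_{i-1}}$ is an intersection. Hence $q_{s_{i+1}}=e(q_{s_i},i,a_i)$ for all $i$: the run with indices $A$ is never interrupted.

**Step 5: the limit homomorphism on $H$.** Write $q_{s_i}=(E_i,O_i)$. Since $y_i\in E_{i+1}$, we have $\bigcup_iE_i=H$. The sets $\{h\in\mathrm{Hom}(H,\mathbb T):h\restriction E_i\in\overline{O_i}\}$ are closed, non-empty (restriction is continuous and surjective), and decreasing by (1). By compactness there is $\Psi$ in their intersection. We check that $\Psi$ respects limits. Let $x=y_j$ with $\rho(x)>0$. For $i\ge j$ we have $x\in X_i$, so (1) for $q_{s_{i+1}}=e(q_{s_i},i,a_i)$ gives $\|\Psi(f_x(a_i))-\Psi(x)\|\le2^{-i}$. For every $i_0\ge j$ the set $\{a_i:i\ge i_0\}$ is in $p$, because $A\in p$ and $p$ is non-principal. Therefore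
$$\Psi(x)=p\text{-}\lim_n\Psi(f_x(n))\qquad(x\in H,\ \rho(x)>0). \tag{4}$$

**Step 6: $\Psi$ is the restriction of some $\tilde\varphi$.** So far $\Psi$ lives on $H$ only; we need a character of $\Gamma$. The map $g\mapsto\Psi(\iota(g))$ is a homomorphism on the subgroup $\iota^{-1}(H)\le\Gamma$; extend it to $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$. We show $\tilde\varphi(x)=\Psi(x)$ for $x\in H$ by induction on $\rho(x)$. If $\rho(x)=0$, then $x=\iota(g)$ with $g\in\iota^{-1}(H)$, and $\tilde\varphi(x)=\varphi(g)=\Psi(x)$. If $\rho(x)>0$, the elements $f_x(n)$ lie in $H$ and have smaller rank, so by (L3), the induction hypothesis and (4),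
$$\tilde\varphi(x)=\tilde\varphi(L([f_x]))=p\text{-}\lim_n\tilde\varphi(f_x(n))=p\text{-}\lim_n\Psi(f_x(n))=\Psi(x).$$

**Step 7: read off the properties.** By (1) for $q_{s_1}=e(q_\emptyset,0,a_0)$ we get $\tilde\varphi\restriction E_*=\Psi\restriction E_*\in O_*$. Let $k<\kappa$. For every $i\ge k$, (2) for $q_{s_{i+1}}$ gives $m\ge i$ with $\|\tilde\varphi(x^k_m)\|\ge\frac15$; so this holds for infinitely many $m$, and the limsup is at least $\frac15$. If $G$ is torsion-free, (3) shows that $\{\tilde\varphi(x^k_m):m\in\omega\}$ meets $\overline{V_j}$ for every $j$. Every non-empty open subset of $\mathbb T$ contains some $\overline{V_j}$, so the set is dense. $\square$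

## 11. Theorems A, B and C

**Proof of Theorem A.** Let $G=\mathsf{Ult}_p^{\omega_1}(\Gamma)=U/K$, a $p$-limit group by Lemma 2. Suppose $x_n\to x$ in $G$ and $(x_n)$ is not eventually constant. Then $x_n\ne x$ for infinitely many $n$; pass to the subsequence of these. As $G$ is Hausdorff, each value $y\neq x$ is attained only finitely often, so a further subsequence is injective. Write it again as $(x_n)$. Then $z_n=x_n-x$ is an injective sequence, and by (2) $\tilde\varphi(z_n)\to0$ for every $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$. But Theorem 5, with $E_*=0$, $O_*=\mathrm{Hom}(0,\mathbb T)$ and the single sequence $(z_n)$, gives $\varphi$ with $\limsup_n\|\tilde\varphi(z_n)\|\ge\frac15$, a contradiction. With $\Gamma=\mathbb Z$ this answers the question: for selective $p$, $\mathsf{Ult}_p^{\omega_1}(\mathbb Z)$ contains no non-trivial convergent sequence. $\blacksquare$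

**Proof of Theorem B.** By Theorem 5 with $E_*=0$ and $\kappa=\omega$, applied to $G=U/K$, it suffices to show that $U/K$ is torsion-free when $\Gamma$ is. Let $x\in U/K$, $m\ge1$, $mx=0$, and let $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$. Multiplication by $m$ is injective on $\Gamma$, so $mg\mapsto\varphi(g)$ is a well-defined homomorphism on $m\Gamma$. Extend it to $\varphi'\in\mathrm{Hom}(\Gamma,\mathbb T)$. Then $m\varphi'(g)=\varphi'(mg)=\varphi(g)$, so $m\varphi'=\varphi$. The homomorphism $m\overline{\varphi'}$ agrees with $\varphi$ on $\Gamma$ and satisfies the recursion (1), so $\overline\varphi=m\overline{\varphi'}$. Hence $\tilde\varphi(x)=m\tilde\varphi'(x)=\tilde\varphi'(mx)=0$. As $\varphi$ was arbitrary and the $\tilde\varphi$ separate points of $U/K$, $x=0$. $\blacksquare$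

**Proof of Theorem C.** We know $N\le K$. By Lemma 2, $U/N$ is a $p$-limit group with $\tilde\varphi$ induced by $\overline\varphi$. Let $0\neq x\in U/N$. Since $\mathrm{Hom}(\langle x\rangle,\mathbb T)$ separates points, $O_*=\{h\in\mathrm{Hom}(\langle x\rangle,\mathbb T):h(x)\ne0\}$ is non-empty, and it is open. Theorem 5 for $G=U/N$, $E_*=\langle x\rangle$, this $O_*$, and $\kappa=0$ gives $\varphi\in\mathrm{Hom}(\Gamma,\mathbb T)$ with $\tilde\varphi(x)\ne0$. So $x\notin K/N$. Hence $K/N=0$, that is, $K=N$. $\blacksquare$
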